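\title{Kleinian groups of divergence type whose sublinear limit set is null}

\begin{abstract}
A limit point of a Kleinian group is sublinear if the geodesic ray toward it stays within distance $o(t)$ of an orbit at time $t$. We show that divergence type does not force almost every limit point to be sublinear. In every dimension $d\ge 2$ we construct a torsion-free group of divergence type, with critical exponent $d-1$ and limit set the whole sphere, for which almost every ray satisfies $\limsup_{t\to\infty} f(t)/t=1$, where $f(t)$ is the distance to the orbit. The quotient manifold is a chain of compact blocks joined along necks of fixed size whose collars widen rapidly. We also show that, for a group of divergence type, the sublinear limit set has zero or full conformal measure, and full measure when the depth of excursions is integrable.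
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $d\ge2$ and let $\Gamma$ be a discrete subgroup of $\operatorname{SO}(d,1)$, acting properly by isometries on hyperbolic space $\mathbb{H}^d$. Fix a basepoint $o\in\mathbb{H}^d$. The \emph{limit set} $\Lambda\Gamma$ is the set of accumulation points of the orbit $\Gamma o$ on the sphere at infinity $\partial\mathbb{H}^d$, and $\Gamma$ is \emph{non-elementary} if $\Lambda\Gamma$ is infinite. The \emph{Poincar\'e series} is
\[
\mathcal{P}_\Gamma(s)=\sum_{g\in\Gamma}e^{-s\,d(o,go)},\qquad s\ge0 .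
\]
Its abscissa of convergence is the \emph{critical exponent} $\delta_\Gamma$, and $\Gamma$ is of \emph{divergence type} if $\mathcal{P}_\Gamma(\delta_\Gamma)=\infty$.

For $\xi\in\partial\mathbb{H}^d$ and $x,y\in\mathbb{H}^d$, the \emph{Busemann function} is $\beta_\xi(x,y)=\lim_{z\to\xi}\bigl(d(x,z)-d(y,z)\bigr)$. A \emph{$\delta_\Gamma$-dimensional conformal measure} on $\Lambda\Gamma$ is a family $\{\mu_x\}_{x\in\mathbb{H}^d}$ of nonzero finite Borel measures supported on $\Lambda\Gamma$ such that
\begin{equation}\label{eq:conformal}
g_*\mu_x=\mu_{gx},\qquad \frac{d\mu_x}{d\mu_y}(\xi)=e^{-\delta_\Gamma\beta_\xi(x,y)}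
\end{equation}
for all $g\in\Gamma$, $x,y\in\mathbb{H}^d$ and $\xi\in\Lambda\Gamma$. The Patterson--Sullivan measure is an example. The measures $\mu_x$ have the same null sets, so ``$\mu$-almost everywhere'' has a meaning independent of $x$.

For $\xi\in\partial\mathbb{H}^d$ let $c_\xi\colon[0,\infty)\to\mathbb{H}^d$ be the unit-speed geodesic ray from $o$ to $\xi$, and put
\[
f_\xi(t)=d\bigl(c_\xi(t),\Gamma o\bigr),\qquad \kappa_\Gamma(\xi)=\limsup_{t\to\infty}\frac{f_\xi(t)}{t}.
\]
In the quotient $\Gamma\backslash\mathbb{H}^d$, the number $f_\xi(t)$ is the distance of the projected ray from its starting point. The function $f_\xi$ is $1$-Lipschitz and $f_\xi(0)=0$, so $0\le\kappa_\Gamma\le1$. The \emph{sublinear growth limit set} (or sublinearly conical limit set) is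
\[
\Lambda_{\mathrm{sub}}\Gamma=\{\xi\in\Lambda\Gamma:\ f_\xi(t)/t\to0\}=\{\xi\in\Lambda\Gamma:\ \kappa_\Gamma(\xi)=0\}.
\]
The following question comes from \cite{Choi}.

\begin{quote}
\textbf{Question.} Let $\Gamma$ be non-elementary and of divergence type. Does every $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$ give full measure to $\Lambda_{\mathrm{sub}}\Gamma$?
\end{quote}

\subsection*{What one would guess}
If $\Gamma$ acts cocompactly, then $f_\xi$ is bounded by the diameter of the quotient and every $\xi$ is sublinear. In general, divergence type is a recurrence property. Seen from $o$, a ball of fixed radius around $go$ subtends a solid angle of order $e^{-(d-1)d(o,go)}$, so in the case $\delta_\Gamma=d-1$ the divergence of $\mathcal{P}_\Gamma(\delta_\Gamma)$ is a Borel--Cantelli condition for a random ray to pass near infinitely many orbit points. The Hopf--Tsuji--Sullivan theorem (Theorem~\ref{thm:HTS} below) makes this precise for every value of $\delta_\Gamma$: for almost every $\xi$ there are a constant $C$ and times $t_k\to\infty$ with $f_\xi(t_k)\le C$. Between two returns,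
\[
f_\xi(t)\le C+\tfrac12\,(t_{k+1}-t_k)\qquad(t_k\le t\le t_{k+1}),
\]
so $\xi$ is sublinear as soon as the returns can be chosen with $t_{k+1}/t_k\to1$. Returns are that regular in a system with a finite invariant measure, and this suggests the answer yes. But recurrence says only that the ray comes back. It does not say when.

\subsection*{Results}
The answer is no, and in the strongest possible form. Let $\operatorname{SO}_0(d,1)$ be the group of orientation-preserving isometries of $\mathbb{H}^d$. The \emph{visual measure} from $x$ is the image of the normalized Lebesgue measure on the unit tangent sphere $T^1_x\mathbb{H}^d$ under the map that sends a direction to the endpoint of its ray; its null sets are the Lebesgue null sets of $\partial\mathbb{H}^d$.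

\begin{theorem}\label{thm:A}
Let $d\ge2$ and let $h\colon[0,\infty)\to[0,\infty)$ satisfy $h(t)\to\infty$. There are a discrete, torsion-free, non-elementary subgroup $\Gamma<\operatorname{SO}_0(d,1)$ and a point $o\in\mathbb{H}^d$ such that $\Lambda\Gamma=\partial\mathbb{H}^d$, $\delta_\Gamma=d-1$, $\Gamma$ is of divergence type, and for Lebesgue-almost every $\xi\in\partial\mathbb{H}^d$
\begin{equation}\label{eq:main}
\limsup_{t\to\infty}\frac{f_\xi(t)}{t}=1,\qquad \liminf_{t\to\infty}\bigl(t-f_\xi(t)-h(t)\bigr)=-\infty .
\end{equation}
The visual measures $\mu_x$ form a $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$, and $\mu_x(\Lambda_{\mathrm{sub}}\Gamma)=0$. In particular the answer to the Question is negative.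
\end{theorem}

Some growth of $h$ is needed: since $t-f_\xi(t)\ge0$, the second statement in \eqref{eq:main} is false for bounded $h$. The second theorem describes what does hold in general. The Bowen--Margulis--Sullivan (BMS) measure and the excursion depth are defined in Section~\ref{sec:B}.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be non-elementary and of divergence type, and let $\{\mu_x\}$ be a $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$.
\begin{enumerate}
\item[(1)] The function $\kappa_\Gamma$ is $\mu$-almost everywhere constant. Hence $\Lambda_{\mathrm{sub}}\Gamma$ has either full or zero measure.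
\item[(2)] For $\mu$-almost every $\xi$, the function $t-f_\xi(t)$ increases to $\infty$. By Theorem~\ref{thm:A}, no universal rate is possible.
\item[(3)] If the BMS measure is finite, or more generally if the excursion depth is integrable, then $\Lambda_{\mathrm{sub}}\Gamma$ has full measure.
\item[(4)] For $\Gamma$ as in Theorem~\ref{thm:A}, every $\delta_\Gamma$-dimensional conformal measure gives $\Lambda_{\mathrm{sub}}\Gamma$ measure $0$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} explains the construction through two computations on a hyperbolic cylinder. Sections~\ref{sec:blocks}--\ref{sec:excursions} prove Theorem~\ref{thm:A} starting from a closed hyperbolic manifold with a suitable hypersurface. For $d=2$ a surface of genus $2$ serves; for $d\ge3$ an arithmetic example is built in Section~\ref{sec:arith}. Section~\ref{sec:B} proves Theorem~\ref{thm:B}.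

\section{Background in hyperbolic geometry}\label{sec:background}

\subsection*{Hyperplanes and collars}
On $\mathbb{R}^{d+1}$ let $\langle x,y\rangle=x_1y_1+\dots+x_dy_d-x_0y_0$, and let $\mathbb{H}^d=\{\langle x,x\rangle=-1,\ x_0>0\}$. Then $\cosh d(x,y)=-\langle x,y\rangle$. The geodesic with initial point $x$ and unit initial vector $v$ is $c(t)=\cosh t\cdot x+\sinh t\cdot v$, and its forward endpoint is the half-line spanned by the null vector $x+v$.

A \emph{hyperplane} is a set $H=\{x\in\mathbb{H}^d:\langle x,n\rangle=0\}$ with $\langle n,n\rangle=1$. The map $(s,y)\mapsto\cosh s\cdot y+\sinh s\cdot n$ is a diffeomorphism $\mathbb{R}\times H\to\mathbb{H}^d$ in which the metric reads $ds^2+\cosh^2\!s\,g_H$. The coordinate $s$ is the signed distance to $H$, and $\sinh s(x)=\langle x,n\rangle$. Along a geodesic,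
\begin{equation}\label{eq:sinh}
\sinh s(c(t))=\langle x,n\rangle\cosh t+\langle v,n\rangle\sinh t=\tfrac12e^{t}\langle x+v,n\rangle+\tfrac12e^{-t}\langle x-v,n\rangle .
\end{equation}
So a geodesic not contained in $H$ meets $H$ at most once, and then transversally. The \emph{open cap} of the half-space $B=\{s>0\}$ is the open subset $\partial_\infty B$ of $\partial\mathbb{H}^d$ formed by the endpoints with $\langle x+v,n\rangle>0$. By \eqref{eq:sinh}, a ray that ends in $\partial_\infty B$ eventually lies in $B$.

If $S$ is a closed hyperbolic $(d-1)$-manifold, a \emph{collar of width $R$} over $S$ is $[0,R]\times S$ with the metric $ds^2+\cosh^2\!s\,g_S$, and a \emph{funnel} is $[0,\infty)\times S$ with the same metric.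

\subsection*{Asymptotic rays}
The Busemann function satisfies $\beta_\xi(x,y)+\beta_\xi(y,z)=\beta_\xi(x,z)$, $|\beta_\xi(x,y)|\le d(x,y)$, and $\beta_{g\xi}(gx,gy)=\beta_\xi(x,y)$ for every isometry $g$. If two unit-speed rays $c,c'$ have the same endpoint, there is $b\in\mathbb{R}$ with $d(c(t+b),c'(t))\to0$: in the upper half-space model with endpoint $\infty$ the rays are vertical, and two points at height $y$ are at distance at most $1/y$ times their Euclidean distance.

\begin{lemma}\label{lem:endpoint}
Put $\rho_\Gamma(\xi)=\liminf_{t\to\infty}f_\xi(t)\in[0,\infty]$. For every unit-speed ray $c$ with endpoint $\xi$,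
\[
\limsup_{t\to\infty}\frac{d(c(t),\Gamma o)}{t}=\kappa_\Gamma(\xi),\qquad \liminf_{t\to\infty}d(c(t),\Gamma o)=\rho_\Gamma(\xi).
\]
The functions $\kappa_\Gamma$ and $\rho_\Gamma$ are Borel and $\Gamma$-invariant.
\end{lemma}

\begin{proof}
With $b$ as above, $d(c(t),\Gamma o)-f_\xi(t+b)\to0$, which gives both formulas. For $g\in\Gamma$ the ray $gc_\xi$ ends at $g\xi$ and $d(gc_\xi(t),\Gamma o)=f_\xi(t)$; this gives invariance. Since $f_\xi(t)$ is continuous in $\xi$ and in $t$, both limits can be computed along rational $t$ and are Borel in $\xi$.
\end{proof}

\subsection*{Visual measures}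
Throughout Sections~\ref{sec:background}--\ref{sec:excursions}, $\mu_x$ is the visual probability measure from $x$. For every isometry $g$,
\begin{equation}\label{eq:visual}
g_*\mu_x=\mu_{gx},\qquad \frac{d\mu_x}{d\mu_y}(\xi)=e^{-(d-1)\beta_\xi(x,y)},\qquad\text{hence}\qquad \mu_x\le e^{(d-1)d(x,y)}\mu_y .
\end{equation}
So the visual measures form a conformal measure in the sense of \eqref{eq:conformal} when $\delta_\Gamma=d-1$ and $\Lambda\Gamma=\partial\mathbb{H}^d$. We need one special case of Fatou's theorem: moving toward a typical point of a set, one sees almost nothing but the set.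

\begin{lemma}\label{lem:fatou}
Let $E\subset\partial\mathbb{H}^d$ be a Borel set with complement $E^c$. For Lebesgue-almost every $\xi\in E$, $\mu_{c_\xi(t)}(E^c)\to0$ as $t\to\infty$.
\end{lemma}

\begin{proof}
Use the upper half-space model, with $\partial\mathbb{H}^d=\mathbb{R}^{d-1}\cup\{\infty\}$. The measure $\mu_{(0,1)}$ has density $C(1+|\eta|^2)^{-(d-1)}\le C$ with respect to Lebesgue measure $|\cdot|$. The map $\eta\mapsto\xi+y\eta$ extends to an isometry taking $(0,1)$ to $(\xi,y)$, so for every $A>0$
\[
\mu_{(\xi,y)}(E^c)\le C\,y^{-(d-1)}\bigl|E^c\cap\{\eta:|\eta-\xi|\le Ay\}\bigr|+\mu_{(0,1)}\{|\eta|>A\}.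
\]
If $\xi$ is a Lebesgue density point of $E$, the first term tends to $0$ as $y\to0$, and the second tends to $0$ as $A\to\infty$. Almost every point of $E$ is a density point. The ray $c_\xi$ is asymptotic to the vertical ray ending at $\xi$, and the inequality in \eqref{eq:visual} transfers the limit to $c_\xi$.
\end{proof}

\subsection*{Discrete groups}
We use the following standard facts.
\begin{enumerate}
\item[(D1)] A discrete group has finite point stabilizers in $\mathbb{H}^d$, so it acts freely if and only if it is torsion-free (for subgroups of the isometry group). Every complete connected hyperbolic $d$-manifold is $\Gamma\backslash\mathbb{H}^d$ with $\Gamma$ discrete and torsion-free. A local isometry from a complete connected Riemannian manifold to a connected one is a covering map.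
\item[(D2)] If $\Gamma$ is discrete and torsion-free, then $\delta_\Gamma\le d-1$. Indeed, small balls around the points $go$ are disjoint and a ball of radius $n+1$ has volume $O(e^{(d-1)n})$, so $\#\{g:d(o,go)\le n\}\le Ce^{(d-1)n}$ and $\mathcal{P}_\Gamma(s)\le\sum_{n\ge1}Ce^{(d-1)n}e^{-s(n-1)}<\infty$ for $s>d-1$.
\item[(D3)] For every compact $I\subset\partial\mathbb{H}^d\setminus\Lambda\Gamma$, only finitely many $g\in\Gamma$ satisfy $gI\cap I\ne\emptyset$.
\item[(D4)] A non-elementary group fixes no point of $\partial\mathbb{H}^d$.
\end{enumerate}

\section{A collar seen by a geodesic and by a function}\label{sec:model}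

The construction rests on the fact that geodesics and test functions see different features of a collar. We start with geodesics.

\begin{lemma}\label{lem:cross}
Let $c(t)=\cosh t\cdot x+\sinh t\cdot v$ cross the hyperplane $H$ at time $t_0\ge0$, from $\{s<0\}$ to $\{s>0\}$, at an angle $\theta\in(0,\pi/2]$. Define the \emph{delay} of the crossing by $L=t_0+\log(1/\sin\theta)$.
\begin{enumerate}
\item[(a)] For $R\ge0$, the time $\tau$ at which $s(c(\tau))=R$ satisfies $R\le\tau\le R+L$.
\item[(b)] We have $t-s(c(t))\to L$ as $t\to\infty$, and $L=-\log\langle x+v,n\rangle$. In particular $c$ ends in the open cap of $\{s>0\}$.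
\end{enumerate}
\end{lemma}

\begin{proof}
Apply \eqref{eq:sinh} with initial time $t_0$. There $\langle c(t_0),n\rangle=0$ and $\langle c'(t_0),n\rangle=\sin\theta$, so
\begin{equation}\label{eq:trig}
\sinh s(c(t))=\sinh(t-t_0)\,\sin\theta .
\end{equation}
Hence $\tau=t_0+u$ with $\sinh u=\sinh R/\sin\theta$, and $u\ge R$. For $\alpha\ge0$ we have $\sinh(R+\alpha)=\sinh R\cosh \alpha+\cosh R\sinh \alpha\ge e^{\alpha}\sinh R$; with $\alpha=\log(1/\sin\theta)$ this gives $u\le R+\alpha$, which is (a). By \eqref{eq:trig}, $e^{s(c(t))-t}\to e^{-t_0}\sin\theta=e^{-L}$, and by \eqref{eq:sinh} the same limit equals $\langle x+v,n\rangle$.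
\end{proof}

Now let $d=2$, let $g$ be a translation of length $\ell$ along a geodesic $H$, and let $Z=\langle g\rangle\backslash\mathbb{H}^2$: two funnels joined along a closed geodesic $S$ of length $\ell$.

\medskip\noindent\emph{Geodesics see the width.} Take $o$ with $s(o)=-b<0$, and let $v$ make the angle $\alpha$ with the perpendicular from $o$ to $H$. Then $\langle o,n\rangle=-\sinh b$ and $\langle v,n\rangle=\cosh b\cos\alpha$. By \eqref{eq:sinh} the ray crosses $H$ exactly when $\cos\alpha>\tanh b$, and then
\[
L(\alpha)=-\log(\cosh b\cos\alpha-\sinh b).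
\]
All points of the orbit of $o$ have $s=-b$, so $f_\xi(t)\ge s(c_\xi(t))$, and Lemma~\ref{lem:cross}(a) gives $t-f_\xi(t)\le L$ after the crossing. The ray escapes at full speed and loses only the time $L$. The delay is not bounded, but the set $\{L>T\}=\{\tanh b<\cos\alpha<\tanh b+e^{-T}/\cosh b\}$ shrinks to the empty set as $T\to\infty$. Now suppose the funnel is cut at depth $R$ and something else is attached beyond. A ray with $L\le T$ cannot tell the difference before it reaches depth $R$, at a time $\tau\le R+T$, and there $f_\xi(\tau)/\tau\ge R/(R+T)$. This is close to $1$ if $R$ is chosen after $T$ and much larger.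

\medskip\noindent\emph{Functions see the neck.} We shall deduce divergence type from the existence of compactly supported functions that equal $1$ on a fixed compact set and have arbitrarily small Dirichlet energy $\int|\nabla\varphi|^2$ (Lemma~\ref{lem:parabolic}). A funnel forbids this. If $\varphi=1$ on $S$ and $\varphi$ has compact support, the Cauchy--Schwarz inequality on each line $[0,\infty)\times\{y\}$ gives
\[
1\le\Bigl(\int_0^\infty|\partial_s\varphi|\,ds\Bigr)^2\le\int_0^\infty|\partial_s\varphi|^2\cosh s\,ds\cdot\int_0^\infty\frac{ds}{\cosh s},
\]
and the last integral is $\pi/2$, so the energy is at least $2\ell/\pi$. On the other hand, a function that drops linearly by $1/N$ across $\{0\le s\le1\}$ and is constant elsewhere has energy $N^{-2}\ell\sinh1$, whatever the width of the collar. If every path to infinity passes through infinitely many necks of length $\ell$, a drop from $1$ to $0$ spread over $N$ consecutive necks costs energy $N^{-1}\ell\sinh1\to0$.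

\medskip
So the widths $R_n$ govern excursions, the neck size governs recurrence, and the two can be chosen independently. The plan is to take a chain of compact blocks joined along isometric copies of one neck $S$, and to choose the width of the $n$-th collar much larger than the delay with which most rays leave the first $n-1$ blocks. Three things must be supplied: blocks with a fixed neck and an arbitrarily wide collar (Section~\ref{sec:blocks}), the fact that almost every ray does leave a finite union of blocks (Section~\ref{sec:chain}), and the passage from small energy to divergence type (Section~\ref{sec:divergence}).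

\section{Blocks with wide collars}\label{sec:blocks}

A collar of width $R$ over a curve of length $\ell$ has area $\ell\sinh R$, so wide collars need large blocks. We find them in finite covers of one closed manifold to which the neck lifts isometrically.

\begin{definition}\label{def:S}
\emph{Setting \textup{(S)}} consists of a closed connected orientable hyperbolic manifold $M_0=\pi\backslash\mathbb{H}^d$ and a hyperplane $H$ with stabilizer $\pi_S$ in $\pi$, such that:
\begin{enumerate}
\item[(S1)] $gH\cap H=\emptyset$ for $g\in\pi\setminus\pi_S$, the group $\pi_S$ preserves each side of $H$, and $S=\pi_S\backslash H$ is compact;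
\item[(S2)] $M_0\setminus S$ is connected;
\item[(S3)] $\pi_S$ is \emph{separable}: for each $g\in\pi\setminus\pi_S$, some finite-index subgroup of $\pi$ contains $\pi_S$ but not $g$.
\end{enumerate}
\end{definition}

By (S1), $S$ is an embedded, connected, closed, totally geodesic hypersurface of $M_0$, and a unit normal $n$ of $H$ descends to a \emph{positive normal} along $S$. For such a hypersurface in a connected manifold, every component of the complement contains one of the two sides of a thin two-sided collar. So the complement is connected if and only if a path in it joins the two sides; otherwise it has two components, each with frontier the whole hypersurface.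

Separability will come from the following observation. A group $G$ is \emph{residually finite} if every nontrivial element has nontrivial image in some finite quotient.

\begin{lemma}\label{lem:centralizer}
Let $G$ be residually finite, $\pi\le G$ a subgroup and $z\in G$. Then $\{g\in\pi:gz=zg\}$ is separable in $\pi$.
\end{lemma}

\begin{proof}
If $g\in\pi$ does not commute with $z$, choose a homomorphism $q$ from $G$ to a finite group with $q(gzg^{-1}z^{-1})\ne1$. The elements $x\in\pi$ such that $q(x)$ commutes with $q(z)$ form a subgroup. It contains $\pi\cap\ker q$, so it has finite index; it contains every element commuting with $z$; and it does not contain $g$.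
\end{proof}

\begin{example}\label{ex:genus2}
Let $d=2$. Let $M_0$ be the double of a hyperbolic pair of pants with geodesic boundary, a closed orientable surface of genus $2$. Let $S$ be one of the three boundary geodesics and $H$ a lift of $S$. The two open pairs of pants are still joined through the other two curves, so (S2) holds. An orientation-preserving isometry that preserves $H$ is a translation along $H$ or a rotation by $\pi$ about a point of $H$, and $\pi$ is torsion-free. So $\pi_S$ is a discrete group of translations, generated by one translation $z$, and it preserves the sides of $H$. Distinct lifts of the simple geodesic $S$ are disjoint, so (S1) holds. An element commuting with $z$ preserves its axis $H$, so $\pi_S$ is the centralizer of $z$ in $\pi$. Finitely generated linear groups are residually finite (Mal'cev's theorem), and Lemma~\ref{lem:centralizer} gives (S3).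
\end{example}

\begin{lemma}\label{lem:block}
In setting \textup{(S)}, for every $R>0$ there are a compact connected hyperbolic manifold $P=P(R)$ with totally geodesic boundary $\partial_-P\sqcup\partial_+P$ and a local isometry $P\to M_0$ that restricts to isometries $\partial_\pm P\to S$, such that $\partial_-P$ and $\partial_+P$ have disjoint embedded collars of width $R$. The positive normal of $S$ points into $P$ along $\partial_-P$ and out of $P$ along $\partial_+P$.
\end{lemma}

\begin{proof}
Let $N_R=\{|s|\le R\}$ be the closed $R$-neighborhood of $H$. The elements that prevent $\pi_S\backslash N_R$ from embedding in $M_0$ form the set $J=\{g\in\pi\setminus\pi_S:gN_R\cap N_R\ne\emptyset\}$. This set may be infinite, while (S3) removes one element at a time; the point is that $J$ is finite up to $\pi_S$.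

Let $Q\subset H$ be compact with $\pi_SQ=H$. If $g\in J$, there are $y,z\in H$ with $d(y,gz)\le2R$. Write $y=ay'$ and $z=bz'$ with $a,b\in\pi_S$ and $y',z'\in Q$. Then $d(y',a^{-1}gb\,z')\le2R$, so $a^{-1}gb$ belongs to the finite set of elements that move some point of $Q$ to within $2R$ of $Q$. Thus $J\subset\bigcup_{i=1}^m\pi_Sg_i\pi_S$ with $g_i\notin\pi_S$. Intersecting the subgroups given by (S3) for $g_1,\dots,g_m$, we get a finite-index subgroup $\pi'\supset\pi_S$ containing no $g_i$. If $ag_ib\in\pi'$ with $a,b\in\pi_S$, then $g_i\in\pi'$; so $\pi'\cap J=\emptyset$.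

Therefore $\pi_S\backslash N_R$ embeds in the closed manifold $M'=\pi'\backslash\mathbb{H}^d$. Since $\pi_S$ preserves $s$, it is isometric to $[-R,R]\times S$ with the metric $ds^2+\cosh^2\!s\,g_S$. The image $S'$ of $H$ in $M'$ is $\pi_S\backslash H$, and the covering $M'\to M_0$ maps it isometrically onto $S$.

We claim that $M'\setminus S'$ is connected. By (S2) there is a loop $\omega$ in $M_0$, based at a point $y\in S$, that leaves $S$ on the positive side, returns on the negative side, and meets $S$ only at its ends. Let $y'\in S'$ be the unique point of $S'$ over $y$. Lifting $\omega$ permutes the finite fiber over $y$; let $k\ge1$ be minimal such that the lift $\omega'$ of $\omega^k$ from $y'$ is closed. This lift can meet $S'$ only in points over $y$, hence only in $y'$, hence, by minimality of $k$, only at its ends. It leaves $S'$ on the positive side and returns on the negative side, which proves the claim.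

Let $P$ be $M'$ cut open along $S'$, with $\partial_-P$ the boundary component adjacent to $[0,R]\times S$ and $\partial_+P$ the one adjacent to $[-R,0]\times S$.
\end{proof}

Each hypothesis has done its work: (S1) and (S3) give the wide collar, and (S2) makes the block connected. Without (S2), cutting could produce two pieces with one boundary component each, from which no infinite chain can be assembled.

\section{The chain and the exit of geodesics}\label{sec:chain}

Assume setting (S) and let $R_n\ge1$ ($n\ge1$) be any numbers. Put $P_0=P(1)$ and let $P_n$ and $P_{-n}$ be copies of $P(R_n)$. For every $k\in\mathbb{Z}$, glue $\partial_+P_k$ to $\partial_-P_{k+1}$ through their identifications with $S$, and call the result $\Sigma$ (Figure~\ref{fig:chain}). Near a glued point, $P_k$ maps to the negative side and $P_{k+1}$ to the positive side of $S$, so the maps $P_k\to M_0$ fit together to a local homeomorphism $\Sigma\to M_0$. Pulling back the metric makes $\Sigma$ a connected hyperbolic manifold. Let $K_n=\bigcup_{|k|\le n}P_k$, a compact connected submanifold with two boundary components. The collar of width $R_n$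 in $P_{\pm n}$ along $\partial K_{n-1}$ is the \emph{entrance collar} of $P_{\pm n}$, with coordinate $s\in[0,R_n]$. Fix $p_0$ in the interior of $P_0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\foreach \m in {1,-1}{
 \begin{scope}[xscale=\m]
  \foreach \e in {1,-1}{\draw (0,0.7*\e) .. controls (0.4,0.7*\e) and (0.4,0.2*\e) .. (1,0.2*\e);
   \draw[dotted] (7.5,0.2*\e) -- (8.1,0.3*\e);}
  \foreach \x/\y/\z in {1/2.5/1.1, 3.5/4/1.9}{
   \begin{scope}
    \clip (\x,-2) rectangle (\x+0.36*\y,2);
    \fill[gray!25] (\x,0.2) .. controls (\x+0.3*\y,0.2) and (\x+0.3*\y,\z) .. (\x+0.5*\y,\z)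
      -- (\x+0.5*\y,-\z) .. controls (\x+0.3*\y,-\z) and (\x+0.3*\y,-0.2) .. (\x,-0.2) -- cycle;
   \end{scope}
   \foreach \e in {1,-1}{\draw (\x,0.2*\e) .. controls (\x+0.3*\y,0.2*\e) and (\x+0.3*\y,\z*\e) .. (\x+0.5*\y,\z*\e)
      .. controls (\x+0.7*\y,\z*\e) and (\x+0.7*\y,0.2*\e) .. (\x+\y,0.2*\e);}}
  \foreach \x in {1,3.5,7.5}{\draw[thick] (\x,-0.2) -- (\x,0.2);}
 \end{scope}}
\fill (0,-0.3) circle (1.5pt) node[right] {\scriptsize $p_0$};
\node at (0,0.25) {\small $P_0$};
\node at (2.5,0) {\small $P_1$}; \node at (-2.5,0) {\small $P_{-1}$};
\node at (5.8,0) {\small $P_2$}; \node at (-5.8,0) {\small $P_{-2}$};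
\end{tikzpicture}
\caption{Schematic picture of the chain $\Sigma$. The compact blocks $P_k$, whose topology is not drawn, are joined along isometric copies of one hypersurface $S$ (thick segments). The shaded regions are the entrance collars of $P_{\pm1}$ and $P_{\pm2}$, of widths $R_1$ and $R_2$.}\label{fig:chain}
\end{figure}

Two continuous functions measure how far out a point is. The \emph{depth} $s_n\colon\Sigma\to[0,R_n]$ is $0$ on $K_{n-1}$, equal to $s$ on the entrance collars of $P_{\pm n}$, and $R_n$ elsewhere. The \emph{level} is $\ell=\sum_{n\ge1}\min(s_n,1)$; it is $0$ on $P_0$ and $n-1+\min(s_n,1)$ on $P_{\pm n}$.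

\begin{lemma}\label{lem:complete}
The functions $s_n$ and $\ell$ are $1$-Lipschitz. The manifold $\Sigma$ is complete, and $\Sigma=\Gamma\backslash\mathbb{H}^d$ for a subgroup $\Gamma\le\pi$, which is discrete, torsion-free and contained in $\operatorname{SO}_0(d,1)$.
\end{lemma}

\begin{proof}
Let $\psi$ be $s_n$ or $\ell$, and let $Z$ be $\{0,R_n\}$ or $\mathbb{Z}$ accordingly. The set where $\psi\notin Z$ is a union of open parts of collars, on which $\psi=s+\text{constant}$ and $|\nabla\psi|=1$. Let $c$ be a piecewise smooth path from $x$ to $y$ with $\psi(x)<\psi(y)$, and choose $\psi(x)=\alpha_0<\dots<\alpha_m=\psi(y)$ with $(\alpha_{j-1},\alpha_j)\cap Z=\emptyset$. Let $b_j$ be the first time at which $\psi\circ c=\alpha_j$, and $a_j$ the last time before $b_j$ at which $\psi\circ c=\alpha_{j-1}$. The intervals $(a_j,b_j)$ are disjoint, since $b_{j-1}\le a_j$. On $(a_j,b_j)$ the values of $\psi\circ c$ lie in $(\alpha_{j-1},\alpha_j)$, so $c$ has length at least $\alpha_j-\alpha_{j-1}$ there. Summing, the length of $c$ is at least $\psi(y)-\psi(x)$.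

Since $\ell\ge n$ outside $K_n$ and $\ell(p_0)=0$, the open ball of radius $n$ about $p_0$ lies in the compact set $K_n$. So $\Sigma$ is complete, and by (D1) the local isometry $\Sigma\to M_0$ is a covering.
\end{proof}

Fix a lift $o$ of $p_0$. Identify $T^1_{p_0}\Sigma$ with $\partial\mathbb{H}^d$ by $v\mapsto\xi$, let $\lambda=\mu_o$ be the normalized Lebesgue measure, and let $\bar c_v$ be the ray in $\Sigma$ from $p_0$ in direction $v$. Then $f_\xi(t)=d_\Sigma(\bar c_v(t),p_0)$. Since $\Sigma$ covers a closed manifold, its injectivity radius is bounded below; the deep excursions found below are not excursions into cusps or thin tubes.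

For $n\ge1$ let $\Omega_n\subset T^1_{p_0}\Sigma$ be the set of $v$ such that $\bar c_v$ meets $\partial K_{n-1}$. For $v\in\Omega_n$ let $t_n(v)$ be the first meeting time and $\theta_n(v)$ the angle at that time. The angle is positive, because a geodesic tangent to a totally geodesic hypersurface is contained in it, while $p_0\notin\partial K_{n-1}$. The $n$-th delay is
\[
L_n(v)=t_n(v)+\log\bigl(1/\sin\theta_n(v)\bigr).
\]
Before time $t_n$ the ray lies in the interior of $K_{n-1}$. Hence \emph{$\Omega_n$ and $L_n$ depend only on the pair $(K_{n-1},p_0)$}, and not on the blocks $P_{\pm j}$ with $j\ge n$. This freedom is used twice: now, to replace the outer blocks by funnels, and in Section~\ref{sec:excursions}, to choose $R_n$ after $L_n$ is known.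

\begin{lemma}\label{lem:exit}
The set $\Omega_n$ is open, $\lambda(\Omega_n)=1$, and $L_n$ is continuous on $\Omega_n$.
\end{lemma}

\begin{proof}
Let $K=K_{n-1}$. Attach a funnel over $S$ to each component of $\partial K$. The result is a hyperbolic manifold $\Sigma'$; it is complete because the coordinate $s$ on the funnels is $1$-Lipschitz, so bounded sets are relatively compact. Write $\Sigma'=\Gamma'\backslash\mathbb{H}^d$, lift $p_0$ to $o$, and let $\widetilde K$ be the preimage of $K$.

The components $H_i$ of the preimage of $\partial K$ are complete, connected, totally geodesic hypersurfaces, that is, hyperplanes. Let $n_i$ be the normal of $H_i$ pointing to the funnel and $B_i$ the open half-space on that side. The normal ray from $y\in H_i$ projects to a line $[0,\infty)\times\{\bar y\}$ of a funnel, and these rays fill $B_i$, so $B_i$ lies over an open funnel. Conversely a point over an open funnel lies on the lift of such a line, hence in some $B_i$. Each $B_i$ is open and closed in $\mathbb{H}^d\setminus\widetilde K$, because its frontier $H_i$ lies in $\widetilde K$. So the $B_i$ are the components of $\mathbb{H}^d\setminus\widetilde K$,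 and $o$ lies in no closed half-space $B_i\cup H_i$.

A ray from $o$ that meets some $H_i$ crosses it, and ends in $\partial_\infty B_i$ by Lemma~\ref{lem:cross}(b). Conversely a ray from $o$ ending in $\partial_\infty B_i$ eventually lies in $B_i$, so it crosses $H_i$; it crosses no other $H_j$, for then it would eventually lie in $B_i\cap B_j=\emptyset$. Thus $\Omega_n$ corresponds to the open set $E^c=\bigcup_i\partial_\infty B_i$, and $L_n(v)=-\log\langle o+v,n_i\rangle$ on $\partial_\infty B_i$, which is continuous.

It remains to show that the complement $E$ is null. The function $x\mapsto\mu_x(E^c)$ is positive, because $E^c$ is open and nonempty; it is continuous by \eqref{eq:visual}; and it is $\Gamma'$-invariant, because $\Gamma'$ permutes the $B_i$. Since $\Gamma'\backslash\widetilde K=K$ is compact, $\mu_x(E^c)\ge\varepsilon>0$ on $\widetilde K$. For $\xi\in E$ the ray $c_\xi$ stays in $\widetilde K$, so $\mu_{c_\xi(t)}(E^c)\not\to0$. By Lemma~\ref{lem:fatou}, $\lambda(E)=0$.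
\end{proof}

\section{Divergence type and full limit set}\label{sec:divergence}

The results of this section hold for every choice of widths $R_n\ge1$. Put $a=d-1$.

\begin{lemma}\label{lem:parabolic}
Let $\Sigma=\Gamma\backslash\mathbb{H}^d$ be a complete hyperbolic manifold and $K_0\subset\Sigma$ a compact set with nonempty interior. Suppose there are compactly supported Lipschitz functions $\varphi_N$ with $\varphi_N=1$ on $K_0$ and $\int_\Sigma|\nabla\varphi_N|^2\to0$. Then $\mathcal{P}_\Gamma(a)=\infty$.
\end{lemma}

The idea is that a convergent series $\mathcal{P}_\Gamma(a)$ produces a positive, strictly superharmonic function on $\Sigma$, and such a function bounds energies from below. To build it we average over $\Gamma$ a superharmonic function on $\mathbb{H}^d$ of size $e^{-ar}$, where $r=d(x,o)$. For radial functions $\Delta=\partial_r^2+a\coth r\,\partial_r$. The harmonic function $\int_r^\infty\sinh^{-a}u\,du$ has the right decay but is singular at $o$; the function $\Phi$ below is a smooth substitute.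

\begin{proof}
Let $\Phi(x)=\cosh(r/2)^{-2a}=\bigl(\tfrac12(1-\langle x,o\rangle)\bigr)^{-a}$, a smooth function with $0<\Phi\le1$ and $\Phi\le4^ae^{-ar}$. Put $T=\tanh(r/2)$, so that $T'=\tfrac12(1-T^2)$, $\coth r=\frac{1+T^2}{2T}$ and $1-T^2=\cosh^{-2}(r/2)=\Phi^{1/a}$. Then $\Phi'=-aT\Phi$, so $|\nabla\Phi|\le a\Phi$, and $\Phi''=\bigl(a^2T^2-\tfrac a2(1-T^2)\bigr)\Phi$. Therefore
\[
\Delta\Phi=\Phi\Bigl[a^2T^2-\frac a2(1-T^2)-\frac{a^2}2(1+T^2)\Bigr]=-\frac{a(a+1)}2(1-T^2)\,\Phi=-\frac{a(a+1)}2\,\Phi^{1+1/a}
\]
away from $o$, and at $o$ by continuity.

Suppose $\mathcal{P}_\Gamma(a)<\infty$. Since $d(gx,o)\ge d(go,o)-d(x,o)$, we have $\Phi(gx)\le4^ae^{a\,d(x,o)}e^{-a\,d(o,go)}$. So the series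
\[
u=\sum_{g\in\Gamma}\Phi\circ g,\qquad \sum_{g\in\Gamma}\nabla(\Phi\circ g),\qquad w=\frac{a(a+1)}2\sum_{g\in\Gamma}(\Phi\circ g)^{1+1/a}
\]
converge locally uniformly. Thus $u>0$ is $C^1$, $w>0$ is continuous, and both are $\Gamma$-invariant and descend to $\Sigma$. For every compactly supported Lipschitz function $\eta$ on $\Sigma$,
\begin{equation}\label{eq:weak}
\int_\Sigma\langle\nabla u,\nabla\eta\rangle=\int_\Sigma w\,\eta .
\end{equation}
Indeed, a smooth partition of unity reduces \eqref{eq:weak} to $\eta$ supported in a ball that lifts isometrically to $\mathbb{H}^d$. There, integration by parts gives $\int\langle\nabla(\Phi\circ g),\nabla\eta\rangle=-\int\eta\,(\Delta\Phi)\circ g$ for each $g$, and uniform convergence allows us to sum.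

Let $\varphi$ be Lipschitz with compact support and take $\eta=\varphi^2/u$, so that $\nabla\eta=2\varphi\nabla\varphi/u-\varphi^2\nabla u/u^2$. With $Y=\varphi\nabla u/u$, identity \eqref{eq:weak} becomes
\[
\int_\Sigma\frac wu\,\varphi^2=\int_\Sigma\bigl(2\langle\nabla\varphi,Y\rangle-|Y|^2\bigr)=\int_\Sigma\bigl(|\nabla\varphi|^2-|\nabla\varphi-Y|^2\bigr)\le\int_\Sigma|\nabla\varphi|^2 .
\]
For $\varphi=\varphi_N$ the left side is at least $\int_{K_0}w/u>0$ and the right side tends to $0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:limitset}
If $\Gamma$ is discrete and $\mathcal{P}_\Gamma(a)=\infty$, then $\Lambda\Gamma=\partial\mathbb{H}^d$.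
\end{lemma}

\begin{proof}
Suppose not. The limit set is closed, so by (D3) there is a nonempty open set $I$ with $m=\#\{g:gI\cap I\ne\emptyset\}<\infty$. If a point lies in $g_1I\cap\dots\cap g_kI$ with distinct $g_j$, then $g_1^{-1}g_jI$ meets $I$ for all $j$, so $k\le m$. Hence $\sum_g\mu_o(gI)\le m$. By \eqref{eq:visual},
\[
\mu_o(gI)=\mu_{g^{-1}o}(I)\ge e^{-a\,d(o,go)}\mu_o(I),
\]
so $\mathcal{P}_\Gamma(a)\le m/\mu_o(I)<\infty$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:divergence}
For the chain $\Sigma=\Gamma\backslash\mathbb{H}^d$ of Section~\ref{sec:chain}, $\delta_\Gamma=d-1$, $\Gamma$ is of divergence type and non-elementary, $\Lambda\Gamma=\partial\mathbb{H}^d$, and the visual measures form a $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$.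
\end{proposition}

\begin{proof}
Let $\varphi_N=\max(1-\ell/N,0)$. It is Lipschitz by Lemma~\ref{lem:complete}, equals $1$ on $K_0$, and is supported in $K_N$. Its gradient has norm $1/N$ on the parts $\{0<s<1\}$ of the $2N$ entrance collars of $P_{\pm1},\dots,P_{\pm N}$, and vanishes almost everywhere else. So
\[
\int_\Sigma|\nabla\varphi_N|^2=2N\cdot\frac1{N^2}\operatorname{vol}(S)\int_0^1\cosh^{d-1}\!s\,ds\longrightarrow0 .
\]
Lemma~\ref{lem:parabolic} gives $\mathcal{P}_\Gamma(d-1)=\infty$, hence $\delta_\Gamma\ge d-1$, and (D2) gives equality. The remaining claims follow from Lemma~\ref{lem:limitset} and \eqref{eq:visual}.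
\end{proof}

\section{Deep excursions}\label{sec:excursions}

We choose the widths inductively. Fix $P_0$ and $p_0$. Suppose $R_1,\dots,R_{n-1}$ and the blocks forming $K_{n-1}$ have been chosen, so that $L_n$ is determined. By Lemma~\ref{lem:exit} it is measurable and finite almost everywhere, so there is $T_n>0$ with
\begin{equation}\label{eq:Tn}
\lambda\{v\in\Omega_n:L_n(v)>T_n\}<2^{-n}.
\end{equation}
Then, using $h(t)\to\infty$, choose $R_n$ such that
\begin{equation}\label{eq:Rn}
R_n\ge nT_n+n,\qquad h(t)\ge T_n+n\ \text{ for all } t\ge R_n .
\end{equation}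

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Setting (S) is realized by Example~\ref{ex:genus2} for $d=2$ and by Proposition~\ref{prop:arith} below for $d\ge3$. Let $\Sigma=\Gamma\backslash\mathbb{H}^d$ be the chain with widths chosen as above. Lemma~\ref{lem:complete} and Proposition~\ref{prop:divergence} give all the properties of $\Gamma$ except \eqref{eq:main} and the nullity of $\Lambda_{\mathrm{sub}}\Gamma$.

By \eqref{eq:Tn}, Lemma~\ref{lem:exit} and the Borel--Cantelli lemma, almost every $v$ lies in all $\Omega_n$ and satisfies $L_n(v)\le T_n$ for all large $n$. Fix such $v$ and $n$, and let $\xi$ be the corresponding boundary point. At time $t_n$ the ray $\bar c_v$ enters the entrance collar of $P_n$ or $P_{-n}$. This collar is the quotient of the region $\{0\le s\le R_n\}$ on one side of a hyperplane, and a geodesic of $\mathbb{H}^d$ that crosses the hyperplane stays in this region until $s=R_n$, by \eqref{eq:trig}. So Lemma~\ref{lem:cross}(a) applies: the ray reaches $s=R_n$ at a time $\tau_n$ with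
\[
R_n\le\tau_n\le R_n+T_n .
\]
Since $s_n$ is $1$-Lipschitz and $s_n(p_0)=0$, we have $f_\xi(\tau_n)=d_\Sigma(\bar c_v(\tau_n),p_0)\ge R_n$. By \eqref{eq:Rn}, $\tau_n\to\infty$ and
\[
\frac{f_\xi(\tau_n)}{\tau_n}\ge\frac{R_n}{R_n+T_n}\ge\frac1{1+1/n},\qquad \tau_n-f_\xi(\tau_n)-h(\tau_n)\le T_n-(T_n+n)=-n .
\]
Together with $\kappa_\Gamma\le1$ this proves \eqref{eq:main}. Thus $\kappa_\Gamma=1$ almost everywhere, so $\mu_x(\Lambda_{\mathrm{sub}}\Gamma)=0$ while $\mu_x(\Lambda\Gamma)=1$.
\end{proof}

\begin{remark}\label{rem:embed}
The case $d=2$ alone answers the Question in every dimension. Let $\Gamma<\operatorname{SO}_0(2,1)\subset\operatorname{SO}(d,1)$ be the group of Theorem~\ref{thm:A}, preserving a totally geodesic plane $\mathbb{H}^2\subset\mathbb{H}^d$ that contains $o$. The orbit, the Poincar\'e series, the limit set (a circle) and the rays from $o$ to $\Lambda\Gamma$ are unchanged, and $\delta_\Gamma=1$. Let $\nu_o$ be the planar visual measure and put $d\nu_x(\xi)=e^{-\beta_\xi(x,o)}d\nu_o(\xi)$ for $x\in\mathbb{H}^d$. The cocycle identity gives the second condition in \eqref{eq:conformal}. For $g\in\Gamma$,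 the measure $g_*\nu_x$ has density $e^{-\beta_\xi(gx,go)}$ with respect to $g_*\nu_o$, which has density $e^{-\beta_\xi(go,o)}$ with respect to $\nu_o$; so $g_*\nu_x=\nu_{gx}$. Section~\ref{sec:arith} is needed only to obtain $\Lambda\Gamma=\partial\mathbb{H}^d$ and $\delta_\Gamma=d-1$.
\end{remark}

\begin{remark}\label{rem:cyclic}
The growth of the widths is essential. Suppose all $P_k$ are copies of one block $P=P(1)$, cut from the closed manifold $M'$. Then $\Sigma$ is an infinite cyclic cover of $M'$, it has infinite volume, and Proposition~\ref{prop:divergence} applies; yet $\kappa_\Gamma=0$ almost everywhere. To see this, let $\chi$ be a smooth function on $[0,1]$ equal to $0$ near $0$ and to $1$ near $1$, with values in $[0,1]$. Let $\psi=k-1+\chi(s)$ on the collar along $\partial_-P_k$ and $\psi=k$ on the rest of $P_k$. Then $d(x,p_0)\le(|\psi(x)|+2)\operatorname{diam}P$, and $d\psi$ descends to a smooth $1$-form $\omega$ on $M'$. The function $v\mapsto\omega(v)$ on $T^1M'$ is odd, so it has Liouville mean zero. The geodesic flow of a closed hyperbolic manifold is ergodic for the Liouville measure, so Birkhoff's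 theorem gives $\psi(\bar c(t))-\psi(\bar c(0))=\int_0^t\omega(\bar c\,')=o(t)$ for almost every geodesic $\bar c$ of $\Sigma$. By Lemma~\ref{lem:endpoint}, $\kappa_\Gamma(\xi)=0$ for $\mu_x$-almost every $\xi$ and almost every $x$.
\end{remark}

\section{Nonseparating hypersurfaces in arithmetic manifolds}\label{sec:arith}

\begin{proposition}\label{prop:arith}
Setting \textup{(S)} is realized in every dimension $d\ge3$.
\end{proposition}

In Example~\ref{ex:genus2} the group $\pi_S$ was the centralizer of a translation. For $d\ge3$ we realize it as the centralizer of the reflection in $H$, so we want a cocompact group that contains a reflection and has many normal subgroups of finite index.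

\subsection*{The groups}
Let $\mathcal{O}=\mathbb{Z}[\sqrt2]$ and $q=x_1^2+\dots+x_d^2-\sqrt2\,x_0^2$. Rescaling $x_0$ turns $q$ into the standard form, so we take for $\mathbb{H}^d$ a sheet of $\{q=-1\}$. Let $G$ be the subgroup of $\operatorname{O}(q,\mathcal{O})$ preserving this sheet. The Galois conjugate $q'=x_1^2+\dots+x_d^2+\sqrt2\,x_0^2$ is positive definite. So $q$ is anisotropic over $\mathbb{Q}(\sqrt2)$: if $q(x)=0$, the conjugate vector $x'$ satisfies $q'(x')=0$ and vanishes. By the theorem of Borel and Harish-Chandra, the map $g\mapsto(g,g')$ embeds $\operatorname{O}(q,\mathcal{O})$ as a lattice in $\operatorname{O}(q,\mathbb{R})\times\operatorname{O}(q',\mathbb{R})$, and by the Godement compactness criterion this lattice is cocompact because $q$ is anisotropic. The second factor is compact, so $G$ is a discrete cocompact group of isometries of $\mathbb{H}^d$.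

For $k\ge1$ let $G_k$ be the kernel of the reduction of $G$ modulo $3^k\mathcal{O}$. It is normal of finite index in $G$, and $\bigcap_kG_k=1$, so $G$ is residually finite. Minkowski's lemma states that the kernel of $\operatorname{GL}_m(\mathbb{Z})\to\operatorname{GL}_m(\mathbb{Z}/3)$ is torsion-free; through the basis $1,\sqrt2$ of $\mathcal{O}$ we have $\operatorname{GL}_{d+1}(\mathcal{O})\subset\operatorname{GL}_{2d+2}(\mathbb{Z})$, so $G_k$ is torsion-free and acts freely. Elements of $G_k$ have determinant $\pm1$ and congruent to $1$ modulo $3\mathcal{O}$; since $2\notin3\mathcal{O}$, the determinant is $1$ and they preserve orientation. So $G_k\backslash\mathbb{H}^d$ is a closed orientable hyperbolic manifold.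

Let $\sigma\in G$ be the reflection $x_1\mapsto-x_1$, with fixed hyperplane $H=\{x_1=0\}$ and normal vector $e_1$. For $g\in G$, the reflection in $gH$ is $g\sigma g^{-1}$, so $gH=H$ if and only if $g\sigma=\sigma g$. The family $\{gH:g\in G\}$ is locally finite: if $gH$ meets a compact set $Q$, then $g\sigma g^{-1}$ fixes a point of $Q$, and only finitely many elements $g_0$ of $G$ satisfy $g_0Q\cap Q\ne\emptyset$.

\subsection*{Conditions (S1) and (S3) for every $k$}
Let $N=G_k$ and let $N_S$ be the stabilizer of $H$ in $N$, the set of elements of $N$ commuting with $\sigma$.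

\emph{Sides.} An element $g\in N_S$ preserves the $(-1)$-eigenline of $\sigma$ and the form $q$, so $ge_1=\pm e_1$. Since $ge_1\equiv e_1$ modulo $3\mathcal{O}$, the sign is $+$, and $g$ preserves the sides of $H$.

\emph{Disjointness.} Let $g\in N$ and $p\in H\cap gH$. The element $\sigma\cdot g\sigma g^{-1}=(\sigma g\sigma^{-1})g^{-1}$ fixes $p$ and lies in $N$, because $N$ is normal in $G$. So it is trivial and $g\in N_S$.

\emph{Compactness.} Let $Q$ be compact with $NQ=\mathbb{H}^d$, and let $g_1^{-1}H,\dots,g_m^{-1}H$, with $g_i\in N$, be the $N$-translates of $H$ that meet $Q$. Given $y\in H$, write $y=gz$ with $g\in N$, $z\in Q$. Then $z\in g^{-1}H$, so $g^{-1}H=g_i^{-1}H$ for some $i$, that is, $gg_i^{-1}\in N_S$, and $y=(gg_i^{-1})\,g_iz$. Hence $H=N_S\bigl(H\cap\bigcup_ig_iQ\bigr)$.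

\emph{Separability.} Apply Lemma~\ref{lem:centralizer} to $N\le G$ and $z=\sigma$.

\subsection*{Condition (S2) for suitable $k$}
The image of $H$ may well separate $G_1\backslash\mathbb{H}^d$. We pass to a cover in which it splits into several hypersurfaces that are permuted transitively, and in which every complementary region is bounded by at least two of them. Then they cannot all separate, so none does.

By the above with $k=1$, the family $\mathcal{H}=\{gH:g\in G_1\}$ is locally finite and its members are pairwise disjoint. Call the components of $\mathbb{H}^d\setminus\bigcup\mathcal{H}$ \emph{chambers}, and let $C^+,C^-$ be the two chambers adjacent to $H$. Every chamber is adjacent to some $gH$, so it is a $G_1$-translate of $C^+$ or $C^-$. Neither $C^\pm$ is a whole half-space: every point of $\mathbb{H}^d$ is within $\operatorname{diam}(G_1\backslash\mathbb{H}^d)$ of $\bigcup\mathcal{H}$, whereas a half-space contains arbitrarily large balls. If $H$ were the whole frontier of $C^\pm$, then $C^\pm$ would be open and closed in the half-space, hence equal to it. So the frontier of $C^\pm$ contains a hyperplane $g_\pm H\ne H$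 with $g_\pm\in G_1$, and $g_\pm^{-1}\sigma g_\pm\sigma\ne1$. Choose $k$ such that neither of these two elements lies in $N=G_k$.

The hyperplanes $H$ and $g_\pm H$ are not $N$-equivalent. Otherwise $g_\pm=yb$ with $y\in N$ and $b\in G_1$ commuting with $\sigma$, and then $g_\pm^{-1}\sigma g_\pm\sigma=b^{-1}(y^{-1}\sigma y\sigma)b\in N$.

Let $M=N\backslash\mathbb{H}^d$, let $S$ be the image of $H$, and let $\mathcal{S}$ be the set of images of the members of $\mathcal{H}$. The finite group $G_1/N$ acts on $M$ by isometries and permutes $\mathcal{S}$ transitively, so $\mathcal{S}$ is a finite set of embedded, connected, two-sided closed hypersurfaces. If the images of two members of $\mathcal{H}$ meet, then an $N$-translate of one meets, hence equals, the other. So distinct members of $\mathcal{S}$ are disjoint, and non-equivalent hyperplanes have distinct images. The preimage of $\bigcup\mathcal{S}$ is $\bigcup\mathcal{H}$, so each component of $M\setminus\bigcup\mathcal{S}$ is the image of a chamber, and an element of $G_1/N$ takes it to the image of $C^+$ or $C^-$. Hence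
\begin{equation}\label{eq:two}
\text{the frontier of each component of } M\setminus\textstyle\bigcup\mathcal{S}\text{ contains two distinct members of }\mathcal{S}.
\end{equation}

Suppose $S$ separates $M$. By transitivity every $S_1\in\mathcal{S}$ does, and $M\setminus S_1$ has two components, which we call sides. Among all pairs $(S_1,W)$ with $W$ a side of $S_1$, choose one for which $W$ contains the fewest members of $\mathcal{S}$. Suppose $W$ contains a member $S_2$. The set $M\setminus W$ is the closure of the other side of $S_1$, so it is connected; it misses $S_2$, so it lies in one side of $S_2$. The other side of $S_2$ is contained in $W\setminus S_2$ and contains fewer members of $\mathcal{S}$, against minimality. So $W$ contains no member of $\mathcal{S}$. A member other than $S_1$ is connected and misses $S_1$, so it lies in the other side. Thus $W$ is a component of $M\setminus\bigcup\mathcal{S}$ with frontier $S_1$, contradicting \eqref{eq:two}. So $M\setminus S$ is connected, and $\pi=N$ with the hyperplane $H$ realizes setting (S). This proves Proposition~\ref{prop:arith}.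

\section{The general dichotomy and integrable excursions}\label{sec:B}

In this section $\Gamma$ is non-elementary and of divergence type, $\delta=\delta_\Gamma$, and $\{\mu_x\}$ is a $\delta$-dimensional conformal measure on $\Lambda\Gamma$. Divergence type enters only through the following theorem. The \emph{conical limit set} is $\{\xi:\rho_\Gamma(\xi)<\infty\}$, with $\rho_\Gamma$ as in Lemma~\ref{lem:endpoint}.

\begin{theorem}[Hopf--Tsuji--Sullivan \cite{Sullivan,Roblin}]\label{thm:HTS}
If $\Gamma$ is non-elementary and of divergence type, then the $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$ is unique up to scaling, it is ergodic (every $\Gamma$-invariant Borel set is null or conull), and it gives full measure to the conical limit set.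
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts \textup{(1)}, \textup{(2)}, \textup{(4)}]
(1) By Lemma~\ref{lem:endpoint} and ergodicity, each set $\{\kappa_\Gamma\le\alpha\}$ is null or conull, so $\kappa_\Gamma$ equals a constant $\kappa_0$ almost everywhere. The set $\Lambda_{\mathrm{sub}}\Gamma$ has full measure if $\kappa_0=0$ and zero measure otherwise.

(2) The function $t-f_\xi(t)$ is nondecreasing because $f_\xi$ is $1$-Lipschitz. If $\xi$ is conical, there are $C$ and $t_k\to\infty$ with $f_\xi(t_k)\le C$, and then $t-f_\xi(t)\ge t_k-C$ for $t\ge t_k$. As for rates, for each $h$ with $h(t)\to\infty$ Theorem~\ref{thm:A} gives a group for which $t-f_\xi(t)\ge h(t)$ fails at arbitrarily large times for almost every $\xi$.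

(4) By uniqueness, every $\delta_\Gamma$-dimensional conformal measure is a multiple of the visual one.
\end{proof}

\subsection*{The BMS measure}
For part (3) we pass from the boundary to the geodesic flow $\phi_t$, where returns can be studied with an invariant measure. For $v\in T^1\mathbb{H}^d$ let $p(v)$ be its basepoint and $v^\pm$ the endpoints of its geodesic. The \emph{Hopf coordinates} $v\mapsto(v^-,v^+,t)$, with $t=\beta_{v^+}(o,p(v))$, identify $T^1\mathbb{H}^d$ with $\{(\eta,\xi):\eta\ne\xi\}\times\mathbb{R}$, and the flow translates $t$. Put
\[
d\widetilde m(v)=e^{-\delta\left(\beta_{v^-}(p(v),o)+\beta_{v^+}(p(v),o)\right)}\,d\mu_o(v^-)\,d\mu_o(v^+)\,dt .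
\]
The exponent is constant along each geodesic, so it is a continuous function of $(v^-,v^+)$, and $\widetilde m$ is a flow-invariant Radon measure equivalent to $\mu_o\otimes\mu_o\otimes dt$. Replacing $o$ by another point leaves $\widetilde m$ unchanged, by \eqref{eq:conformal} and the cocycle identity, since $t$ changes only by a translation depending on $v^+$. With $g_*\mu_o=\mu_{go}$ this shows that $\widetilde m$ is $\Gamma$-invariant. The \emph{BMS measure} $m$ is the induced flow-invariant Radon measure on $X=\Gamma\backslash T^1\mathbb{H}^d$; a Borel subset of $X$ is $m$-null exactly when its preimage is $\widetilde m$-null. Two consequences will be used.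
\begin{enumerate}
\item[(M1)] If $Z\subset\partial\mathbb{H}^d$ is a $\Gamma$-invariant $\mu$-null Borel set, then $\{v:v^+\in Z\}$ is $m$-null, by Fubini's theorem.
\item[(M2)] $m\ne0$. Otherwise $\int\mu_o(\partial\mathbb{H}^d\setminus\{\xi\})\,d\mu_o(\xi)=0$, so $\mu_o$ is supported on a single point $\xi$. The support of $\mu_o$ is $\Gamma$-invariant, because $g_*\mu_o=\mu_{go}$ is equivalent to $\mu_o$. Then $\Gamma$ fixes $\xi$, against (D4). This is where we use that $\Gamma$ is non-elementary.
\end{enumerate}

\subsection*{Returns and excursion depth}
Let $F(v)=d(p(v),\Gamma o)$. This function descends to $X$ and is $1$-Lipschitz along the flow. As in part (1), $\rho_\Gamma$ equals a constant $\rho_0$ almost everywhere, and $\rho_0<\infty$ by Theorem~\ref{thm:HTS}. By Lemma~\ref{lem:endpoint} and (M1), for $m$-almost every $v\in X$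
\begin{equation}\label{eq:flowlimits}
\liminf_{t\to\infty}F(\phi_tv)=\rho_0,\qquad\limsup_{t\to\infty}F(\phi_tv)/t=\kappa_0 .
\end{equation}
Fix $\rho>\rho_0+1$ and put $A=\{F\le\rho\}$. This is the image of the unit tangent bundle over a closed ball, so it is compact and $m(A)<\infty$. If $F(\phi_tv)<\rho_0+\frac12$, then $F(\phi_kv)<\rho$ for an integer $k$ with $|k-t|\le\frac12$. So for almost every $v\in X$ we have $\phi_kv\in A$ for infinitely many integers $k\ge1$. In particular $\bigcup_k\phi_{-k}A$ is conull, and $m(A)>0$ by (M2). Let $A'\subset A$ be the set of $v\in A$ with infinitely many such returns; it has full measure in $A$.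

\begin{definition}\label{def:depth}
For $v\in A'$ let $\tau(v)=\min\{k\ge1:\phi_kv\in A\}$ and $Tv=\phi_{\tau(v)}v\in A'$. The \emph{excursion depth} is
\[
D(v)=\max_{0\le k\le\tau(v)}F(\phi_kv).
\]
It is \emph{integrable} if $\int_{A'}D\,dm<\infty$ for the chosen $\rho$; any choice of $\rho>\rho_0+1$ is allowed.
\end{definition}

Although $m$ may be infinite, the return map lives on a set of finite measure and preserves it.

\begin{lemma}\label{lem:return}
The map $T\colon A'\to A'$ preserves the restriction of $m$, and $\int_{A'}\tau\,dm\le m(X)$.
\end{lemma}

\begin{proof}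
If $Tv=Tw$ with $\tau(v)\ge\tau(w)$, then $w=\phi_jv\in A$ with $j=\tau(v)-\tau(w)<\tau(v)$, so $j=0$ and $v=w$. Thus $T$ is injective, and for Borel $B\subset A'$ we have $m(TB)=\sum_km\bigl(\phi_k(B\cap\{\tau=k\})\bigr)=m(B)$. Since $m(A')<\infty$, the set $A'\setminus TA'$ is null, so $m(T^{-1}B)=m(TT^{-1}B)=m(B\cap TA')=m(B)$.

The sets $\phi_k\{v\in A':\tau(v)>k\}$, $k\ge0$, are pairwise disjoint: if $\phi_kv=\phi_jw$ with $k>j$, then $w=\phi_{k-j}v\in A$ with $1\le k-j\le k<\tau(v)$, which is impossible. Hence $\int_{A'}\tau\,dm=\sum_{k\ge0}m\{\tau>k\}\le m(X)$.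
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, part \textup{(3)}]
Suppose $\int_{A'}D\,dm<\infty$. For $\varepsilon>0$, Lemma~\ref{lem:return} gives
\[
\sum_{n\ge1}m\{D\circ T^n>\varepsilon n\}=\sum_{n\ge1}m\{D>\varepsilon n\}=\int_{A'}\#\{n\ge1:n<D/\varepsilon\}\,dm\le\frac1\varepsilon\int_{A'}D\,dm<\infty .
\]
By the Borel--Cantelli lemma, applied for $\varepsilon=1,\frac12,\frac13,\dots$, we get $D(T^nv)/n\to0$ for almost every $v\in A'$. The $n$-th return time of $v$ is at least $n$. So if the integer $k$ lies between the $n$-th and the $(n+1)$-st return times, then $F(\phi_kv)/k\le D(T^nv)/n$, and $n\to\infty$ as $k\to\infty$. Since $F$ is $1$-Lipschitz along the flow, $F(\phi_tv)/t\to0$ for almost every $v\in A'$. As $m(A')>0$, comparison with \eqref{eq:flowlimits} gives $\kappa_0=0$, so $\Lambda_{\mathrm{sub}}\Gamma$ has full measure by part (1).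

If $m(X)<\infty$, then $D\le\rho+\tau$, because $F\le\rho$ on $A$, and Lemma~\ref{lem:return} gives $\int_{A'}D\,dm\le\rho\,m(A)+m(X)<\infty$.
\end{proof}

\begin{remark}\label{rem:final}
For a group of divergence type, $\kappa_\Gamma$ is thus almost everywhere a constant in $[0,1]$. The constant is $0$ when the BMS measure is finite, and the extreme value $1$ occurs in every dimension; for the groups of Theorem~\ref{thm:A} the excursion depth is therefore not integrable for any $\rho>\rho_0+1$. We do not claim that integrability of the excursion depth is necessary for sublinearity, nor that all intermediate values of $\kappa_\Gamma$ occur.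
\end{remark}

\begin{thebibliography}{9}

\bibitem{Choi}
Inhyeok Choi, \emph{Divergence-type semigroups in Kleinian groups and Hausdorff dimension}, arXiv:2512.02829 (2025).

\bibitem{Roblin}
Roblin, M\'em. SMF 95 (2003).

\bibitem{Sullivan}
Sullivan, Publ. IH\'ES 50 (1979).

\end{thebibliography}
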